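\title{Almost no three-interval exchange transformation is prime}

\begin{abstract}
A measure-preserving system is prime if its only factors are the system itself and the one-point system. We show that for Lebesgue-almost every length vector, the exchange of three intervals with permutation $(3\,2\,1)$ commutes with a measure-preserving involution other than the identity, and so is not prime. This disproves the conjecture that almost every such map is prime. More strongly, for almost every length vector the centralizer contains a copy of $\mathbb T^{\mathbb N}$, its compact subgroups are exactly the compact metrizable abelian groups, and the map has uncountably many factors. The proof views the map as a rotation induced on an arc and counts visits to the arc exactly. The count shows that a suitable high power of the map is close to one given power on part of the space and to another given power on the rest.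
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\lambda=(\lambda_1,\lambda_2,\lambda_3)$ have positive entries with sum $1$. Cut $[0,1)$ into consecutive half-open intervals $I_1,I_2,I_3$ of lengths $\lambda_1,\lambda_2,\lambda_3$ and put them back in the order $I_3,I_2,I_1$. The resulting bijection of $[0,1)$,
\[
T_\lambda x=\begin{cases}x+\lambda_2+\lambda_3,&x\in I_1,\\ x+\lambda_3-\lambda_1,&x\in I_2,\\ x-\lambda_1-\lambda_2,&x\in I_3,\end{cases}
\]
is the \emph{three-interval exchange transformation} ($3$-IET) with lengths $\lambda$ and permutation $(3\,2\,1)$. It preserves Lebesgue measure. ``Almost every $\lambda$'' refers to Lebesgue measure on the open simplex of length vectors.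

A \emph{factor} of a measure-preserving system $(X,\mu,T)$ is a measure-preserving system $(Y,\nu,U)$ with a measurable map $\pi\colon X\to Y$ such that $\pi\circ T=U\circ\pi$ almost everywhere and $\mu\circ\pi^{-1}=\nu$; all spaces are standard probability spaces. A factor is a coarser observation of the system that still evolves by its own rule. The system is \emph{prime} if every factor is either the one-point system or has $\pi$ invertible modulo null sets. The name fits the finite case: the factors of $x\mapsto x+1$ on $\mathbb Z/n$ are the same maps on $\mathbb Z/d$ with $d\mid n$, so this system is prime exactly when $n$ is $1$ or a prime number.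

An exchange of two intervals is never prime. With lengths $1-\alpha$ and $\alpha$ it is the rotation $x\mapsto x+\alpha$ of $\mathbb T=\mathbb R/\mathbb Z$, and $x\mapsto 2x$ is a two-to-one factor map onto the rotation by $2\alpha$. The source of this factor is a symmetry: the rotation commutes with the involution $x\mapsto x+\frac12$, and the factor identifies each point with its image. A $3$-IET is the first return map of a rotation to a proper arc (Section~\ref{sec:rotation}). No nonzero translation of the circle preserves such an arc, so the symmetries of the rotation do not pass to $T_\lambda$, and the definition suggests no other candidate for a factor. The natural guess is the following conjecture, posed in the paper of Chaika and Kra~\cite{CK}.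

\begin{quote}
\emph{Conjecture.} For almost every $\lambda$ the system $([0,1),\mathrm{Leb},T_\lambda)$ is prime.
\end{quote}

The conjecture is false: the set of $\lambda$ for which $T_\lambda$ is prime has measure zero.

\begin{theorem}\label{thm:A}
For almost every $\lambda$ there is an invertible measure-preserving map $S$ of $[0,1)$ with $ST_\lambda=T_\lambda S$, $S^2=\mathrm{Id}$ and $S\ne\mathrm{Id}$. Consequently $([0,1),\mathrm{Leb},T_\lambda)$ is not prime for almost every $\lambda$.
\end{theorem}

There are far more symmetries than one involution. The \emph{centralizer} $C(T)$ of an invertible measure-preserving map $T$ is the group of invertible measure-preserving maps commuting with $T$, where maps that agree almost everywhere are identified. It carries the \emph{weak topology}, the coarsest one in which $V\mapsto f\circ V\in L^2$ is continuous for every $f\in L^2$. A \emph{factor $\sigma$-algebra} is a $\sigma$-algebra $\mathcal A$ of measurable sets, modulo null sets, with $T^{-1}\mathcal A=\mathcal A$; it is \emph{nontrivial} if it contains a set that is neither null nor conull, and \emph{proper}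 if it does not contain every measurable set. A factor map is \emph{$r$-to-one} if, after null sets are removed, each of its fibers has exactly $r$ points. Isomorphisms of compact groups are isomorphisms of topological groups.

\begin{theorem}\label{thm:B}
For almost every $\lambda$ the following hold.
\begin{enumerate}
\item[(1)] $C(T_\lambda)$ contains a compact subgroup isomorphic to $\mathbb T^{\mathbb N}$.
\item[(2)] A compact group is isomorphic to a compact subgroup of $C(T_\lambda)$ if and only if it is abelian and metrizable.
\item[(3)] $T_\lambda$ has uncountably many pairwise distinct nontrivial proper factor $\sigma$-algebras, and an infinite strictly decreasing chain of nontrivial factors, each a two-to-one factor of the preceding one.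
\end{enumerate}
\end{theorem}

All the symmetries are built as limits of powers $T^{N_k}$. A limit of powers commutes with $T$ automatically; the task is to make $T^{N_k}$ converge, and $T^{2N_k}$ converge to the identity, without $T^{N_k}$ converging to the identity. The tool is Lemma~\ref{lem:key}. In its simplest instance it says that, given $N$, there is $N^*$ such that $T^{2N^*}$ is as close to the identity as we like, while $T^{N^*}x$ is close to $T^{N}x$ for some points $x$ and to $T^{-N}x$ for the others. Section~\ref{sec:example} shows by hand how this happens. Apart from the ``only if'' part of Theorem~\ref{thm:B}(2), which uses King's weak closure theorem~\cite{King}, the proofs need only textbook facts, recalled where they are used.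

\medskip
\noindent\emph{Notation.} We write $\{u\}$ for the fractional part of $u$, $\|u\|$ for its distance to $\mathbb Z$, and $\mu$ for Lebesgue measure on $\mathbb R$ or $\mathbb T$. An interval $[u,v)$ with $v-u<1$ is also read modulo $1$ as an arc of $\mathbb T$.

\section{Factors from finite groups of symmetries}\label{sec:quotients}

We first show how symmetries give factors, generalizing the passage from $x\mapsto x+\frac12$ to $x\mapsto 2x$. A point of the factor should be an orbit of the group of symmetries; on an interval an orbit can be recorded as the sorted list of its points.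

Let $X$ be a bounded interval and $T$ an ergodic invertible $\mu$-preserving Borel map of $X$. For a finite subgroup $F\subset C(T)$ with $n$ elements, let $\mathcal A_F$ be the $\sigma$-algebra of sets $E$ with $\mu(g^{-1}E\triangle E)=0$ for all $g\in F$, and let $\pi_F(x)\in X^n$ be the list $(gx)_{g\in F}$ sorted in nondecreasing order. Let $\nu_F$ be the image of normalized Lebesgue measure under $\pi_F$, and let $\hat T\colon X^n\to X^n$ apply $T$ to each coordinate and sort the result.

\begin{lemma}\label{lem:quot}
Let $F,F'$ be finite subgroups of $C(T)$.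
\begin{enumerate}
\item[(a)] $\pi_F$ is a factor map onto $(X^n,\nu_F,\hat T)$, and $\mathcal A_F$ is the factor $\sigma$-algebra of preimages of Borel sets under $\pi_F$.
\item[(b)] This factor is not the one-point system, and $\mathcal A_F$ is nontrivial.
\item[(c)] $\mathcal A_F\subset\mathcal A_{F'}$ if and only if $F'\subset F$. If $F\ne\{\mathrm{Id}\}$, then $\mathcal A_F$ is proper and $\pi_F$ is not invertible modulo null sets.
\item[(d)] If $F\subset F'$ has index $r$, the factor given by $F'$ is an $r$-to-one factor of the one given by $F$.
\end{enumerate}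
\end{lemma}

\begin{proof}
Elements of $C(T)$ are defined only almost everywhere, so we first pass to a genuine action. Choose Borel representatives for the elements of the countable group $\Gamma$ generated by $T$, $F$ and $F'$. The group relations hold outside a null set; remove its preimages under all finite compositions of representatives. On the conull Borel set $X_0$ that remains, $\Gamma$ acts everywhere. The fact used repeatedly below is that for $V,W\in F\cup F'$ the set $\{x: Vx=Wx\}$ is $T$-invariant, because $V$ and $W$ commute with $T$; by ergodicity it is null unless $V=W$.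

(a) Since $gTx=Tgx$, we have $\pi_F T=\hat T\pi_F$ on $X_0$, and therefore $\hat T$ preserves $\nu_F$, a Borel probability measure on $X^n$. Since $Fg=F$, we have $\pi_F\circ g=\pi_F$ for $g\in F$, so preimages under $\pi_F$ lie in $\mathcal A_F$. Conversely, if $E\in\mathcal A_F$ is Borel, then $1_E(x)=1_E(gx)$ for all $g\in F$ and almost every $x$, so $1_E(x)$ is $1_E$ evaluated at the first coordinate of $\pi_F(x)$. Finally $T^{-1}\mathcal A_F=\mathcal A_F$ because $T$ and $T^{-1}$ commute with $F$.

(b) The point $x$ is one of the coordinates of $\pi_F(x)$, so fibers of $\pi_F$ have at most $n$ points and are null. Hence $\pi_F$ is not almost everywhere constant, which gives both claims.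

(c) If $F'\subset F$ the inclusion holds by definition. Suppose $\mathcal A_F\subset\mathcal A_{F'}$ and $V\in F'$. Then $\pi_F$ is $\mathcal A_{F'}$-measurable, so $\pi_F(Vx)=\pi_F(x)$ for almost every $x$. As $Vx$ is a coordinate of the left side, $Vx=gx$ for some $g\in F$ depending on $x$. One of the finitely many sets $\{Vx=gx\}$ is not null, so $V=g\in F$. For the last sentence, if $\mathcal A_F$ contains all sets, it is contained in and contains $\mathcal A_{\{\mathrm{Id}\}}$, so $F=\{\mathrm{Id}\}$; and if $\psi(\pi_F(x))=x$ almost everywhere for a measurable $\psi$, then every set $E$ agrees with $\pi_F^{-1}(\psi^{-1}E)$ modulo null sets, so $\mathcal A_F$ contains all sets.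

(d) The sets $\{gx=g'x\}$ with $g\neq g'$ in $F'$ are null. Remove them and their $\Gamma$-images from $X_0$; then every $F'$-orbit has $|F'|$ points and is the union of exactly $r$ orbits of $F$. The set $Y_F=\pi_F(X_0)=\{u\in X_0^n: u=\pi_F(u_1)\}$ is Borel and $\nu_F$-conull, and its points correspond bijectively to $F$-orbits. The map $u\mapsto\pi_{F'}(u_1)$ from $Y_F$ to $Y_{F'}$ sends $\pi_F(x)$ to $\pi_{F'}(x)$, that is, an $F$-orbit to the $F'$-orbit containing it. It is a factor map all of whose fibers have $r$ points.
\end{proof}

\section{The 3-IET as an induced rotation}\label{sec:rotation}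

Consider the rotation $x\mapsto x+\lambda_2+\lambda_3$ modulo $1+\lambda_2$ of the longer circle $[0,1+\lambda_2)$, and follow a point $x\in[0,1)$ until it returns to $[0,1)$. If $x\in I_1$, its image lies in $[\lambda_2+\lambda_3,1)$ and equals $T_\lambda x$. If $x\in I_3$, then $x+\lambda_2+\lambda_3\ge1+\lambda_2$, and the image is $x+\lambda_3-1=x-\lambda_1-\lambda_2=T_\lambda x$. If $x\in I_2$, the image lies in the extra piece $[1,1+\lambda_2)$, and the second image is $x+2\lambda_2+2\lambda_3-(1+\lambda_2)=x+\lambda_3-\lambda_1=T_\lambda x$. So $T_\lambda$ is the first return map to $[0,1)$. Rescale the circle to length $1$: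
\[
\xi=\frac1{1+\lambda_2},\qquad \alpha=\frac{\lambda_2+\lambda_3}{1+\lambda_2},\qquad X=[0,\xi)\subset\mathbb T,\qquad Rx=x+\alpha .
\]
Multiplication by $\xi$ conjugates $T_\lambda$ to the first return map $T$ of $R$ to $X$, carries Lebesgue measure to $\mu/\xi$, and identifies centralizers and factors. We prove everything for $T$ and use the unnormalized measure $\mu$ on $X$. The map $\lambda\mapsto(\alpha,\xi)$ is a diffeomorphism of the simplex onto the triangle $\{\frac12<\xi<1,\ 1-\xi<\alpha<\xi\}$, with inverse $\lambda=\frac1\xi(\xi-\alpha,\,1-\xi,\,\alpha+\xi-1)$, so null sets of $\lambda$ and of $(\alpha,\xi)$ correspond.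

Let $\alpha$ be irrational. Three facts will be used.
\begin{enumerate}
\item[(R1)] \emph{$T$ is ergodic.} If $E\subset X$ is $T$-invariant, then $\bigcup_{i\in\mathbb Z}R^iE$ is $R$-invariant and meets $X$ in $E$; it is null or conull because irrational rotations are ergodic.
\item[(R2)] \emph{$T^jx\ne x$ for all $x\in X$ and $j\ne0$}, because $T^jx=x+m\alpha$ for an integer $m\ne0$.
\item[(R3)] \emph{Counting.} If $m\ge0$, both $x$ and $x+m\alpha$ lie in $X$, and $v$ of the points $x+j\alpha$, $0\le j<m$, lie in $X$, then $T^vx=x+m\alpha$. Indeed $x+m\alpha$ is the $v$-th return of $x$ to $X$.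
\end{enumerate}
Fact (R3) turns questions about powers of $T$ into counting. If $\|m\alpha\|$ is small, then $T^{v(x)}x$ is close to $x$, where $v(x)$ is the number of visits to $X$ before time $m$. Everything depends on how $v$ varies with $x$. The counts rest on two identities, valid for real $u$ and $0\le\beta<1$, each seen by distinguishing whether the sum wraps around:
\begin{equation}\label{eq:frac}
1_{[0,\beta)}(u)=\beta+\{u-\beta\}-\{u\},\qquad \{u\}-\{u+\beta\}=-\beta+1_{[-\beta,0)}(u),
\end{equation}
where the indicators are those of arcs.

\section{One scale, by hand}\label{sec:example}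

Let $\alpha\in(\frac12,1)$ be irrational and let $p/q$ be a very good approximation from below: $\gcd(p,q)=1$, $q$ is large, $\theta=q\alpha-p>0$, and $\varepsilon=q\theta$ is small. Since $R^qx=x+\theta$, there are two small lengths, $1/q$ and the much smaller $\theta=\varepsilon/q$. Take the special arc $X=[0,\xi)$ with $\xi=\alpha+2\theta$, and let $t=\lfloor 1/(2\varepsilon)\rfloor$, so that $R^{tq}$ is the translation by $t\theta\in(\frac1{2q}-\theta,\frac1{2q}]$. We count visits to $X=[0,\alpha)\cup[\alpha,\alpha+2\theta)$ before time $tq$.

\emph{Visits to $[0,\alpha)$.} By \eqref{eq:frac} the sum telescopes: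
\[
\sum_{0\le j<tq}1_{[0,\alpha)}(x+j\alpha)=tq\alpha+\{x-\alpha\}-\{x-\alpha+t\theta\}=tp+1_{[-t\theta,0)}(x-\alpha).
\]
This is $tp$ for all $x$ outside one arc of length at most $\frac1{2q}$.

\emph{Visits to the window $[\alpha,\alpha+2\theta)$.} The orbit segment splits into $q$ arithmetic progressions $x+s\alpha+r\theta$, $0\le r<t$, one for each $0\le s<q$. The starting point $x+s\alpha=x+\frac{sp}q+\frac{s\theta}{q}$ lies less than $\theta$ to the right of $x+\frac{sp}q$, and these latter points form the whole grid $x+\frac1q\mathbb Z$. A progression of step $\theta$ that runs across a half-open window of length $2\theta$ has exactly two terms in it (Figure~\ref{fig:window}). Precisely, a progression has two terms in the window if its grid point is in $[\alpha-(t-2)\theta,\alpha)$, and none if its grid point is outside $[\alpha-t\theta,\alpha+2\theta)$. Discard the $x$ with a grid point in one of the two remaining arcs of length $2\theta$, a set of measure at most $4\varepsilon$. For the other $x$ the number of visits is $2c(x)$, where $c(x)$ is the number of grid points in $[\alpha-t\theta,\alpha)$.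 This arc is about half a grid cell long, so $c(x)\in\{0,1\}$, and $c=1$ on a set of measure $t\varepsilon\in(\frac12-\varepsilon,\frac12]$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\fill[gray!30] (6,-0.35) rectangle (6.5,1.55);
\draw[gray] (0,1.2) -- (12.8,1.2);
\draw[gray] (0,0) -- (12.8,0);
\foreach \s in {0.9,4.9,8.9} \foreach \r in {0,...,7} \fill (\s+0.25*\r,1.2) circle (0.06);
\foreach \s in {2.7,6.7,10.7} \foreach \r in {0,...,7} \fill (\s+0.25*\r,0) circle (0.06);
\node[left] at (0,1.2) {$c(x)=1$};
\node[left] at (0,0) {$c(x)=0$};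
\draw[<->] (0.9,1.7) -- node[above] {$1/q$} (4.9,1.7);
\draw[<->] (2.7,-0.4) -- node[below] {$t\theta$} (4.7,-0.4);
\node[below] at (6.25,-0.35) {$2\theta$};
\end{tikzpicture}
\caption{The orbit $x+j\alpha$, $0\le j<tq$, near a window of length $2\theta$ (shaded), for two starting points $x$. The orbit consists of progressions of step $\theta$ and length about $\frac1{2q}$, spaced about $\frac1q$ apart (here $q\theta=\frac1{16}$, $t=8$). Either one progression crosses the window and visits it twice, or none meets it.}\label{fig:window}
\end{figure}

By (R3), $T^{tp+2c(x)}x=x+t\theta$ for most $x\in X$. Running the same count with $2t$ in place of $t$, the arc $[\alpha-2t\theta,\alpha)$ is almost a full cell and contains exactly one grid point for $x$ outside a set of measure less than $2\varepsilon$, so $T^{2tp+2}x=x+2t\theta$ for most $x$. With $N=tp+1$ we obtain, outside sets of measure at most $6\varepsilon+2/q$,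
\[
T^{N}x=T^{1-2c(x)}(x+t\theta)\approx T^{\pm1}x,\qquad T^{2N}x=x+2t\theta\approx x .
\]
So $T^N$ is nearly an involution and is far from the identity. The two statements are compatible: $\{c=1\}$ is a $\frac1q$-periodic union of half cells, and the invisible translation by $t\theta$ nearly interchanges it with $\{c=0\}$. A point that is moved by $T$ at the first application of $T^N$ is moved back by $T^{-1}$ at the second.

To turn this into a proof, three things are needed. The configuration must occur, approximately, for almost every pair $(\alpha,\xi)$ and at arbitrarily fine scales (Section~\ref{sec:good}). The window length $2\theta$ must be replaced by $L\theta$ with arbitrary $L$, and the half cell by other fractions of a cell (Section~\ref{sec:key}). And the approximate involutions must converge (Sections~\ref{sec:closure} and~\ref{sec:involution}).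

\section{Good parameters}\label{sec:good}

In the example $\xi=\{(1+2q)\alpha\}$. The number $2$ was the jump in the visit count, and the number $1$ served only to make $X$ long; it cost one bad arc of length $t\theta$. We allow $\xi$ to be near $\{(l+Lq)\alpha\}$ with $l$ up to a small multiple of $q$, which costs $l$ bad arcs but makes many more values of $\xi$ available.

\begin{definition}\label{def:good}
Let $\alpha$ be irrational, $\xi\in(0,1)$, $L\ge1$ an integer and $\gamma>0$. An \emph{$(L,\gamma)$-scale} for $(\alpha,\xi)$ is a triple of integers $(p,q,l)$ with $\gcd(p,q)=1$ such that, with $\theta=q\alpha-p$ and $\varepsilon=q\theta$,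
\[
q>1/\gamma,\qquad 0<\varepsilon<\gamma,\qquad 0\le l\le\gamma q,\qquad \|\xi-(l+Lq)\alpha\|\le\gamma\theta .
\]
The pair $(\alpha,\xi)$, and the corresponding $\lambda$, are \emph{good} if there is an $(L,\gamma)$-scale for every $L\ge1$ and every $\gamma>0$.
\end{definition}

We recall the facts on continued fractions that we need. Let $\alpha\in(0,1)$ be irrational with partial quotients $a_k$ and convergents $p_k/q_k$, and put $\theta_k=q_k\alpha-p_k$. Then $\gcd(p_k,q_k)=1$, $q_{k+1}=a_{k+1}q_k+q_{k-1}$, $\theta_k>0$ for even $k$, $\frac1{q_k+q_{k+1}}<|\theta_k|<\frac1{q_{k+1}}$, and $\|j\alpha\|\ge|\theta_{k-1}|$ for $1\le j<q_k$ and $k\ge2$. The Gauss map $Gu=\{1/u\}$ satisfies $a_{k+1}(\alpha)=a_1(G^k\alpha)$; it preserves a probability measure equivalent to $\mu$ on $(0,1)$ and is mixing for it. We also use Weyl equidistribution in its uniform form: for irrational $\alpha$ and an arc $I$, the proportion of $0\le l<m$ with $x+l\alpha\in I$ tends to $\mu(I)$ as $m\to\infty$, uniformly in $x$.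

\begin{lemma}\label{lem:good}
Almost every $\lambda$ is good.
\end{lemma}

\begin{proof}
An $(L,\gamma)$-scale is an $(L,\gamma')$-scale for $\gamma'\ge\gamma$, so only $\gamma=1/A$ with integer $A\ge4$ matters. The set of good pairs is thus a countable intersection of countable unions of Borel sets, and by Fubini's theorem it suffices to show that for almost every $\alpha$ and all $L,A$, almost every $\xi$ has an $(L,1/A)$-scale.

Since $G$ is mixing, $G^2$ is mixing and hence ergodic. The set $\{a_1=A\}$ has positive measure, so by the ergodic theorem, for almost every $\alpha$ the set $\mathcal K_A=\{k\ge2\text{ even}: a_{k+1}=A,\ q_k>A\}$ is infinite for all $A$. Fix such an $\alpha$, and fix $L$, $A$ and $\gamma=1/A$. For $k\in\mathcal K_A$ we have $Aq_k<q_{k+1}$ and $q_k+q_{k+1}\le(A+2)q_k$, so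
\begin{equation}\label{eq:eps}
\tfrac1{A+2}<q_k\theta_k<\tfrac1A .
\end{equation}
Let $E_k$ be the union of the arcs of radius $\gamma\theta_k$ centered at $(l+Lq_k)\alpha$, $0\le l\le\gamma q_k$. Every $\xi\in E_k\cap(0,1)$ has an $(L,\gamma)$-scale $(p_k,q_k,l)$, so we must show that $Z=\mathbb T\setminus\bigcup_{k\in\mathcal K_A}E_k$ is null. Each $E_k$ has measure only about $2\gamma^2q_k\theta_k$, but this is bounded below by \eqref{eq:eps}, and $E_k$ is evenly spread.

The arcs in $E_k$ are disjoint, since their centers differ by $j\alpha$ with $1\le j<q_k$ and $\|j\alpha\|\ge|\theta_{k-1}|>\frac1{2q_k}>2\gamma\theta_k$. Let $I$ be an arc and $I'$ its middle half. For large $k\in\mathcal K_A$, uniform equidistribution gives at least $\gamma q_k\mu(I')/2$ centers in $I'$, and their arcs lie in $I$. Hence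
\[
\mu(E_k\cap I)\ge 2\gamma\theta_k\cdot\gamma q_k\,\mu(I)/4>b\,\mu(I),\qquad b=\frac{\gamma^2}{2(A+2)},
\]
with $b$ independent of $I$. If $\mu(Z)>0$, the Lebesgue density theorem gives an arc $I$ with $\mu(I\setminus Z)<b\,\mu(I)$; but $E_k\cap I\subset I\setminus Z$, a contradiction.
\end{proof}

The proof fixes the value $a_{k+1}=A$ rather than asking for $a_{k+1}\ge A$: the upper bound in \eqref{eq:eps} is what a scale requires, and the lower bound is what keeps $b$ positive.

\emph{From now on $\lambda$ is good}, and we prove the conclusions of both theorems for it. To an $(L,\gamma)$-scale with $\gamma<\min(\xi,1-\xi)$ we attach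
\[
K=l+Lq,\qquad \xi'=\{K\alpha\},\qquad n=q\xi'-K\theta .
\]
Since $\gamma\theta<\gamma<\min(\xi,1-\xi)$, the real number within $\gamma\theta$ of $\xi$ that is congruent to $K\alpha$ lies in $(0,1)$, so $|\xi-\xi'|\le\gamma\theta$. The number $n$ is an integer, because $n=q(K\alpha-\lfloor K\alpha\rfloor)-K(q\alpha-p)=Kp-q\lfloor K\alpha\rfloor$. Finally $q\xi-n=(L+\frac lq)\varepsilon+q(\xi-\xi')$, so
\begin{equation}\label{eq:n}
(L-\gamma)\varepsilon\le q\xi-n\le(L+2\gamma)\varepsilon .
\end{equation}
Thus $X$ consists of $n$ whole cells of length $1/q$ and a window of length about $L\theta$. In the example, $n=p$.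

\section{Fractional powers of $T$}\label{sec:key}

For the arc $X'=[0,\xi')$, whose endpoints lie on one $R$-orbit, the visit count has a closed form.

\begin{lemma}\label{lem:count}
With the notation above, let $t\ge0$ be an integer with $t\theta<1$. Then for every $x\in\mathbb T$,
\[
\#\{0\le j<tq: x+j\alpha\in X'\}=tn+C_t(x),
\]
where $C_t(x)=\#\{1\le j\le K: x-j\alpha\in[-t\theta,0)\}$.
\end{lemma}

\begin{proof}
Put $f(j)=\{x+j\alpha\}$. The first identity in \eqref{eq:frac} with $\beta=\xi'\equiv K\alpha$ gives $1_{X'}(x+j\alpha)=\xi'+f(j-K)-f(j)$. Writing $f(j-K)-f(j)=\sum_{m=1}^K\bigl(f(j-m)-f(j-m+1)\bigr)$ and summing over $0\le j<tq$ first, we get the total $tq\xi'+\sum_{m=1}^K\bigl(f(-m)-f(tq-m)\bigr)$. Since $tq\alpha\equiv t\theta$, the second identity in \eqref{eq:frac} gives $f(-m)-f(tq-m)=-t\theta+1_{[-t\theta,0)}(x-m\alpha)$. The total is $t(q\xi'-K\theta)+C_t(x)$.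
\end{proof}

The next lemma is the general form of Section~\ref{sec:example}, which is the case $L=H=2$, $J=P=1$. It produces a power $T^N$ that behaves like the ``fractional power'' $T^{J-L/H}$: the iterate $T^{iN}$ is close to $T^{iJ-Lc}$, where $c$ is $i/H$ rounded up or down depending on the point. The range is $P$ full periods of $H$ steps.

\begin{lemma}\label{lem:key}
Let $L,H,P\ge1$ and $J\ge0$ be integers and $\eta>0$. There are an integer $N\ge1$ and measurable functions $c_i\colon X\to\{\lfloor i/H\rfloor,\lceil i/H\rceil\}$, $0\le i\le PH$, with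
\[
\int_X\bigl|T^{iN}x-T^{\,iJ-Lc_i(x)}x\bigr|\,dx\le\eta\qquad(0\le i\le PH),
\]
and, if $H\ge2$, $\mu\{x\in X:c_1(x)=1\}\le1/H$.
\end{lemma}

\begin{proof}
\emph{Choice of scale.} Each power $T^s$ is a translation on each of finitely many half-open intervals $[a,b)$ that partition $X$. Let $D$ be the finite set of right endpoints $b$ that occur for the exponents $s=iJ-Lc$ with $0\le i\le PH$, $0\le c\le P$; note $\xi\in D$. The set $D$ does not depend on the scale. Choose $\gamma<\min(\xi,1-\xi)$ with
\[
PH^2\gamma<1,\qquad (L+2)\gamma^2<\xi,\qquad (3P+2L+PH+|D|P)\,\gamma\le\eta,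
\]
and an $(L,\gamma)$-scale $(p,q,l)$. By \eqref{eq:n}, $n>\xi/\gamma-(L+2)\gamma>0$. We want a translation by about $1/H$ of a cell, so let $h=\lfloor1/(H\varepsilon)\rfloor\ge1$ and $N=hn+J\ge1$. Fix $i$ and put $t=ih$. Since $h\varepsilon\in(\frac1H-\varepsilon,\frac1H]$,
\[
t\theta=\tau/q,\qquad \tau=ih\varepsilon\in[\tfrac iH-i\varepsilon,\tfrac iH],\qquad t\theta\le P/q<P\gamma<1 .
\]
We evaluate the number of visits to $X$ before time $tq$ outside five small sets of points $x$.

\emph{From $X'$ to $X$.} Let $B_1$ be the set of $x$ such that some $x+j\alpha$, $0\le j<tq$, lies in $X\triangle X'$, an interval of length at most $\gamma\theta$. Then $\mu(B_1)\le tq\,\gamma\theta\le P\gamma$. Off $B_1$ the number of visits to $X$ is $tn+C_t(x)$.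

\emph{The first $l$ terms of $C_t$.} Let $B_2$ be the set of $x$ with $x-j\alpha\in[-t\theta,0)$ for some $1\le j\le l$. Then $\mu(B_2)\le l\,t\theta\le P\gamma$. Off $B_2$ only the indices $j=l+s+rq$ with $1\le s\le q$, $0\le r<L$ contribute.

\emph{The other $Lq$ terms.} Put $y=x-l\alpha$ and $z_s=y-\frac{sp}q$. As $s$ runs from $1$ to $q$, the points $z_s$ run once through the grid $y+\frac1q\mathbb Z$ in $\mathbb T$. For $j=l+s+rq$ we have $x-j\alpha=z_s-\delta$ with $\delta=(r+\frac sq)\theta\in(0,L\theta]$, so $j$ contributes if and only if $z_s\in[-t\theta,0)+\delta$. A point of $[-t\theta,0)$ not in the shifted arc lies in $[-t\theta,-t\theta+\delta)$, and a point of the shifted arc not in $[-t\theta,0)$ lies in $[0,\delta)$. Let $B_3$ be the set of $x$ with a grid point in $[-t\theta,-t\theta+L\theta)\cup[0,L\theta)$; then $\mu(B_3)\le 2Lq\theta<2L\gamma$. Off $B_3$, the index $j$ contributes if and only if $z_s\in[-t\theta,0)$, whatever $r$ is. Hence off $B_2\cup B_3$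
\[
C_t(x)=L\,g(x),\qquad g(x)=\#\bigl((y+\tfrac1q\mathbb Z)\cap[-t\theta,0)\bigr).
\]

\emph{The values of $g$.} A half-open arc of length $\tau/q$ contains $\lfloor\tau\rfloor$ or $\lfloor\tau\rfloor+1$ grid points, the larger number for $x$ in a set of measure $\{\tau\}$. Since $i\varepsilon\le PH\varepsilon<1/H$, we have $\frac{i-1}H<\tau\le\frac iH$. If $H\nmid i$, this gives $\lfloor\tau\rfloor=\lfloor i/H\rfloor$, so $g$ takes only the values $\lfloor i/H\rfloor$ and $\lceil i/H\rceil$; let $B_4=\emptyset$. If $H\mid i$, then either $\tau=i/H$ and $g=i/H$ everywhere, or $\lfloor\tau\rfloor=i/H-1$ and $\{\tau\}\ge1-i\varepsilon$; in both cases $B_4=\{g\ne i/H\}$ has measure at most $PH\gamma$. If $i=1$ and $H\ge2$, then $\mu\{g=1\}=\tau\le1/H$.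

\emph{Removing the translation.} Let $B_5$ be the set of $x\in X$ with $D\cap(x,x+t\theta]\ne\emptyset$; then $\mu(B_5)\le|D|P\gamma$. Off $B_5$ we have $x+t\theta\in X$ and $T^s(x+t\theta)=T^sx+t\theta$ for all the exponents $s$ above.

\emph{Conclusion.} Let $B=B_1\cup\dots\cup B_5$, and define $c_i=g$ on $X\setminus B$ and $c_i=\lfloor i/H\rfloor$ on $X\cap B$. Then $c_i$ has the required values, and $\{c_1=1\}\subset\{g=1\}$ when $i=1$ and $H\ge2$. For $x\in X\setminus B$, (R3) with $m=tq$ gives $T^{tn+Lc_i(x)}x=x+t\theta$. Since $iN=tn+iJ$,
\[
T^{iN}x=T^{\,iJ-Lc_i(x)}(x+t\theta)=T^{\,iJ-Lc_i(x)}x+t\theta .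
\]
The integrand is therefore at most $P\gamma$ off $B$ and at most $1$ on $B$, and the integral is at most $P\gamma+\mu(B)\le\eta$.
\end{proof}

\begin{remark}
Each condition in Definition~\ref{def:good} pays for one kind of error: $|\xi-\xi'|\le\gamma\theta$ for $B_1$, $l\le\gamma q$ for $B_2$, $\varepsilon<\gamma$ for $B_3$ and $B_4$, and $q>1/\gamma$ for $B_5$ and the translation $t\theta$. The first is the most restrictive and cannot be relaxed to an error comparable to $\theta$. In Section~\ref{sec:example}, a window of length $(2+a)\theta$ with $0<a<1$ is visited three times instead of twice by a proportion $a$ of the progressions that cross it, and the count no longer jumps by a fixed amount.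
\end{remark}

\section{The closure of the powers}\label{sec:closure}

Lemma~\ref{lem:key} measures closeness of maps in $L^1$, so we use that metric. For $\mu$-preserving maps $V,W\colon X\to X$, identified when equal almost everywhere, let
\[
\rho(V,W)=\int_X|Vx-Wx|\,dx,\qquad |V|=\rho(V,\mathrm{Id}).
\]
\begin{enumerate}
\item[(M1)] \emph{Completeness.} If $V_k\to V$ in $L^1$ and each $V_k$ preserves $\mu$, then $\int f\circ V=\lim\int f\circ V_k=\int_Xf$ for continuous $f$ on $[0,\xi]$, so $V$ preserves $\mu$.
\item[(M2)] \emph{Right invariance.} $\rho(VZ,WZ)=\rho(V,W)$ for $\mu$-preserving $Z$. Hence $|VW|\le\rho(VW,W)+|W|=|V|+|W|$, and for invertible $W$ we have $\rho(V,W)=|VW^{-1}|$ and $|W^{-1}|=|W|$.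
\item[(M3)] \emph{Composition is continuous.} Let $V_k\to V$ and $W_k\to W$. By (M2), $\rho(V_kW_k,VW)\le\rho(V_k,V)+\rho(VW_k,VW)$. If $f$ is continuous on $[0,\xi]$ with $\int|V-f|\le\delta$, then $\rho(VW_k,VW)\le2\delta+\int|f\circ W_k-f\circ W|\to2\delta$.
\item[(M4)] \emph{$\rho$ induces the weak topology.} If $\rho(V_k,V)\to0$, then $f\circ V_k\to f\circ V$ in $L^2$ for continuous $f$, and by density for all $f\in L^2$, since $f\mapsto f\circ V_k$ is an isometry. Conversely, $\rho(V,W)\le\|f\circ V-f\circ W\|_{L^2}$ for $f(x)=x$.
\item[(M5)] \emph{Selection bound.} If $c$ is a measurable function with values in a finite set $Q$ and $\int|Vx-W_{c(x)}x|\,dx\le\eta$, then $\rho(V,Z)\le\eta+\sum_{c\in Q}\rho(W_c,Z)$ for every $Z$, by the triangle inequality under the integral.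
\end{enumerate}

Let $\mathcal G$ be the $\rho$-closure of $\{T^j:j\in\mathbb Z\}$. By (M3) it is closed under composition and its elements commute with each other and with $T$. If $T^{j_k}\to V$, then $(T^{-j_k})$ is Cauchy, since $\rho(T^{-i},T^{-j})=|T^{j-i}|=\rho(T^j,T^i)$, and its limit is an inverse of $V$ by (M1) and (M3). So $\mathcal G$ is an abelian subgroup of $C(T)$, complete for the invariant metric $\rho$.

We shall use Lemma~\ref{lem:key} through two corollaries. The first improves an approximate relation $T^{MN}\approx\mathrm{Id}$ to arbitrary accuracy, at a cost controlled by the old accuracy. Put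
\[
r(N)=\int_X\min\bigl(|T^Nx-x|,\,|T^{-N}x-x|\bigr)\,dx ,
\]
which is positive for $N\ge1$ by (R2).

\begin{corollary}[Closing up]\label{cor:close}
Let $N\ge1$, $M\ge2$ be integers and $\eta>0$. There is $N^*\ge1$ with
\begin{enumerate}
\item[(i)] $|T^{MN^*}|\le\eta$;
\item[(ii)] $\rho(T^{iN^*},T^{iN})\le\eta+|T^{MN}|$ for $0\le i\le M$;
\item[(iii)] if $M=2$, then $r(N)-\eta\le|T^{N^*}|\le 2|T^N|+\eta$.
\end{enumerate}
\end{corollary}

\begin{proof}
Apply Lemma~\ref{lem:key} with $(L,J,H,P)=(MN,N,M,1)$. The exponents are $iN-MNc_i(x)$ with $c_i(x)\in\{0,1\}$. For $i=M$ we have $c_M=1$ and the exponent is $0$, which is (i). For (ii) use (M5) with $Z=T^{iN}$ and $\rho(T^{iN-MN},T^{iN})=|T^{MN}|$. For $M=2$, $i=1$ the exponent is $\sigma(x)N$ with $\sigma(x)=\pm1$; the upper bound in (iii) is (M5) with $Z=\mathrm{Id}$, and the lower bound follows from $|T^{N^*}|\ge\int|T^{\sigma(x)N}x-x|\,dx-\eta$.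
\end{proof}

The second corollary extracts an approximate $m$-th root of $T^N$ that is close to the identity. Lemma~\ref{lem:key} with $J=0$ offers only roots of negative powers $T^{-L}$; but if $T^N$ has approximate order $M$, then $T^{-(M-1)N}$ is close to $T^N$.

\begin{corollary}[Subdividing]\label{cor:sub}
Let $N\ge1$, $M,m\ge2$ be integers, $\eta>0$, and $\beta=M\,|T^{MN}|$. There is $N'\ge1$ with
\begin{enumerate}
\item[(i)] $|T^{N'}|\le\eta+1/m$;
\item[(ii)] $|T^{mMN'}|\le\eta+\beta$;
\item[(iii)] for $0\le i\le mM$ and $j=\lfloor i/m\rfloor$: $\rho(T^{iN'},T^{jN})\le\eta+2\beta+|T^N|$, and $\rho(T^{iN'},T^{jN})\le\eta+\beta$ if $m\mid i$.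
\end{enumerate}
\end{corollary}

\begin{proof}
Apply Lemma~\ref{lem:key} with $L=(M-1)N$, $J=0$, $H=m$, $P=M$; the exponents are $-Lc_i(x)$. For $i=1$ the exponent is $0$ outside $\{c_1=1\}$, a set of measure at most $1/m$, which gives (i). For $i=mM$ we have $c_i=M$ and $|T^{LM}|\le(M-1)|T^{MN}|\le\beta$, which gives (ii). For $0\le c\le M$ we have $jN+Lc=(j-c)N+cMN$, so $\rho(T^{-Lc},T^{jN})\le|j-c|\,|T^N|+\beta$. Since $c_i=j$ if $m\mid i$ and $c_i\in\{j,j+1\}$ otherwise, (M5) gives (iii).
\end{proof}

\section{The involution}\label{sec:involution}

\begin{proof}[Proof of Theorem~\ref{thm:A}]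
We close up repeatedly with $M=2$. The first step starts from $T$, which is not close to an involution, and lands at a map $T^{N_1}$ that need not be close to $T$; all we keep is that it is far from the identity. From then on $T^{N}$ and $T^{-N}$ are close to each other, so mixing them changes little, and the sequence converges.

Let $r=r(1)$, $N_0=1$, $\eta_k=2^{-k-3}r$. For $k\ge1$ let $N_k$ be given by Corollary~\ref{cor:close} with $N=N_{k-1}$, $M=2$, $\eta=\eta_k$. Then $|T^{2N_k}|\le\eta_k$, $|T^{N_1}|\ge r-\eta_1$, and $\rho(T^{N_k},T^{N_{k-1}})\le\eta_k+\eta_{k-1}$ for $k\ge2$. So $T^{N_k}$ converges to some $S\in\mathcal G\subset C(T)$, with $S^2=\lim T^{2N_k}=\mathrm{Id}$ by (M3) and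
\[
|S|\ge r-\eta_1-\sum_{k\ge2}(\eta_k+\eta_{k-1})=r\bigl(1-\tfrac1{16}-\tfrac1{16}-\tfrac18\bigr)>0 .
\]
By Lemma~\ref{lem:quot} with $F=\{\mathrm{Id},S\}$, the map $x\mapsto(\min(x,Sx),\max(x,Sx))$ defines a factor that is not the one-point system and is not invertible modulo null sets. So $T$ is not prime, and by Lemma~\ref{lem:good} this holds for almost every $\lambda$.
\end{proof}

\begin{remark}
Although $S$ is a limit of powers of $T$, it sends almost every point off its $T$-orbit. If the $T$-invariant set $\{Sx=T^jx\}$ had positive measure, then $S=T^j$ by ergodicity, so $T^{2j}=\mathrm{Id}$, $j=0$ by (R2), and $S=\mathrm{Id}$.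
\end{remark}

\section{Small circle subgroups}\label{sec:circle}

The involution can be placed on a one-parameter circle group inside $\mathcal G$, and the whole circle can be kept in any neighborhood of the identity. Smallness is what will let us multiply infinitely many circles together.

\begin{proposition}\label{prop:circle}
For every $\delta\in(0,1)$ there is a continuous homomorphism $\varphi\colon\mathbb T\to\mathcal G$ with $\sup_t|\varphi(t)|<\delta$ and $\varphi(\frac12)\ne\mathrm{Id}$.
\end{proposition}

\begin{proof}
We construct integers $2=M_0\mid M_1\mid M_2\mid\cdots$ and powers $T^{N_k}$ that play the role of $\varphi(1/M_k)$. So $T^{N_k}$ should have approximate order $M_k$ and be an approximate $m_k$-th root of $T^{N_{k-1}}$, where $m_k=M_k/M_{k-1}$. Subdividing gives such a root $T^{N_k'}$, but its error $|T^{M_kN_k'}|$ is inherited from stage $k-1$, whereas the next subdivision multiplies this error by $M_k$. Each subdivision is therefore followed by a closing up.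

\emph{Constants.} Corollary~\ref{cor:close}(i) with $N=1$, $M=2$ gives $J\ge1$ with $|T^J|\le\delta/8$. Let $\kappa=\min(\delta,r(J))/32$ and $\kappa_k=2^{-k}\kappa$. Let $M_0=2$, and $m_k=\lceil1/\kappa_k\rceil\ge2$, $M_k=m_kM_{k-1}$ for $k\ge1$. Let $\eta_k=\kappa_{k+1}/M_k$. We construct $N_k\ge1$ with
\begin{equation}\label{eq:order}
|T^{M_kN_k}|\le\eta_k\qquad(k\ge0).
\end{equation}

\emph{Stage $0$.} Corollary~\ref{cor:close} with $N=J$, $M=2$, $\eta=\eta_0=\kappa/4$ gives $N_0$ with \eqref{eq:order} and $r(J)-\kappa/4\le|T^{N_0}|\le\delta/4+\kappa/4$.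

\emph{Stage $k\ge1$.} Apply Corollary~\ref{cor:sub} with $N=N_{k-1}$, $M=M_{k-1}$, $m=m_k$, $\eta=\kappa_k$. By \eqref{eq:order}, $\beta\le M_{k-1}\eta_{k-1}=\kappa_k$. We get $N_k'$ with $|T^{N_k'}|\le2\kappa_k$, $|T^{M_kN_k'}|\le2\kappa_k$, and with the bounds $3\kappa_k+|T^{N_{k-1}}|$ and $2\kappa_k$ in part (iii). Then apply Corollary~\ref{cor:close} with $N=N_k'$, $M=M_k$, $\eta=\eta_k\le\kappa_k$. We get $N_k$ with \eqref{eq:order} and $\rho(T^{iN_k},T^{iN_k'})\le3\kappa_k$ for $0\le i\le M_k$. Combining, $|T^{N_k}|\le5\kappa_k$, and for $0\le i\le M_k$, $j=\lfloor i/m_k\rfloor$,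
\begin{equation}\label{eq:step}
\rho(T^{iN_k},T^{jN_{k-1}})\le\begin{cases}5\kappa_k,&m_k\mid i,\\ 6\kappa_k+|T^{N_{k-1}}|,&\text{in general.}\end{cases}
\end{equation}

\emph{The limit.} For $t\in[0,1)$ put $\varphi_k(t)=T^{\lfloor tM_k\rfloor N_k}$. Since $\lfloor\lfloor tM_k\rfloor/m_k\rfloor=\lfloor tM_{k-1}\rfloor$, \eqref{eq:step} bounds $\rho(\varphi_k(t),\varphi_{k-1}(t))$ by $3\kappa+|T^{N_0}|$ for $k=1$ and by $6\kappa_k+5\kappa_{k-1}=16\kappa_k$ for $k\ge2$. So $\varphi_k$ converges uniformly to a map $\varphi\colon[0,1)\to\mathcal G$. As $\varphi_0(t)\in\{\mathrm{Id},T^{N_0}\}$,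
\[
\sup_t|\varphi(t)|\le2|T^{N_0}|+3\kappa+8\kappa\le\delta/2+12\kappa<\delta .
\]

\emph{Homomorphism.} Let $s,t,u\in[0,1)$ with $s+t=u+\omega$, $\omega\in\{0,1\}$. Then $\lfloor sM_k\rfloor+\lfloor tM_k\rfloor=\lfloor uM_k\rfloor+\omega M_k-\omega'$ with $\omega'\in\{0,1\}$, so $\rho(\varphi_k(s)\varphi_k(t),\varphi_k(u))\le|T^{M_kN_k}|+|T^{N_k}|\to0$. Thus $\varphi$ is a homomorphism on $\mathbb T$.

\emph{Continuity.} For $k\ge1$ and $0\le t<1/M_k$ we have $\varphi_k(t)=\mathrm{Id}$, so $|\varphi(t)|\le\sum_{j>k}16\kappa_j=16\kappa_k$, and $|\varphi(-t)|=|\varphi(t)|$. So $\varphi$ is continuous at $0$, and everywhere because $\rho(\varphi(s),\varphi(t))=|\varphi(s-t)|$.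

\emph{The value at $\frac12$.} Here $i=M_k/2=m_k(M_{k-1}/2)$ is divisible by $m_k$, because $M_{k-1}$ is even, so the first case of \eqref{eq:step} applies at every stage. Hence $\rho(\varphi(\frac12),T^{N_0})\le\sum_{k\ge1}5\kappa_k=5\kappa$, and $|\varphi(\frac12)|\ge r(J)-6\kappa>0$.
\end{proof}

\section{Compact subgroups and factors}\label{sec:B}

We recall the facts from Pontryagin duality that we use. The dual $\hat K$ of a compact abelian group $K$ is the discrete group of continuous homomorphisms $K\to\mathbb T$; these separate the points of $K$, and $K$ is isomorphic to the dual of $\hat K$. If $K_0$ is a closed subgroup, the dual of $K/K_0$ is the subgroup of $\hat K$ of characters vanishing on $K_0$. For $0\le r\le\aleph_0$, the group $\mathbb T^r$ and the free abelian group of rank $r$ are duals of each other. Finally, a subgroup of a countable free abelian group is free abelian.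

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
A product of small circles is a continuous image of $\mathbb T^{\mathbb N}$. We do not control its kernel; instead we show that the image is a torus and that it has too many involutions to be finite-dimensional.

Let $F_0=\{\mathrm{Id}\}$. Given the finite group $F_{k-1}\subset\mathcal G$, take from Proposition~\ref{prop:circle} a homomorphism $\psi_k$ with $\sup|\psi_k|<2^{-k}$ and $\sup|\psi_k|<|g|$ for all $g\in F_{k-1}\setminus\{\mathrm{Id}\}$, and let $F_k$ be generated by $F_{k-1}$ and $\psi_k(\frac12)$. The element $\psi_k(\frac12)$ has square $\mathrm{Id}$, is not $\mathrm{Id}$, and is too small to be another element of $F_{k-1}$. Since $\mathcal G$ is abelian, $F_k\cong(\mathbb Z/2)^k$.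

The maps $\Phi_n(t)=\prod_{k\le n}\psi_k(t_k)$, $t\in\mathbb T^{\mathbb N}$, are continuous homomorphisms with $\rho(\Phi_n(t),\Phi_{n-1}(t))<2^{-n}$. They converge uniformly to a continuous homomorphism $\Phi\colon\mathbb T^{\mathbb N}\to\mathcal G$. Its image is a compact group isomorphic to $\mathbb T^{\mathbb N}/\ker\Phi$, whose dual is a subgroup of the free abelian group of rank $\aleph_0$, hence free abelian of some rank $r\le\aleph_0$. So the image is isomorphic to $\mathbb T^r$. It contains every $F_k$, while for finite $r$ the torus $\mathbb T^r$ has only $2^r$ elements of order at most $2$. Hence $r=\aleph_0$.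
\end{proof}

For the ``only if'' part of (2) we need to know all of $C(T)$, not only $\mathcal G$. A \emph{tower} is a family of pairwise disjoint sets $F,TF,\dots,T^{w-1}F$, its \emph{levels}. The map $T$ has \emph{rank one} if for all measurable $E_1,\dots,E_a$ and $\eta>0$ there is a tower such that each $E_b$ is within measure $\eta$ of a union of levels. King's weak closure theorem~\cite{King} states that for $T$ of rank one the centralizer is the weak closure of the powers of $T$.

\begin{lemma}\label{lem:rank}
$T$ has rank one.
\end{lemma}

\begin{proof}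
Take a $(1,\gamma)$-scale with $\gamma<\min(\xi,1-\xi,\frac13)$. By \eqref{eq:n}, $\xi\in(\frac nq,\frac{n+2\varepsilon}q)$, so both endpoints of $X$ lie in the first fraction $2\varepsilon$ of a cell. Let $I=[\frac{2\varepsilon}q,\frac{1-\varepsilon}q)$. For $0\le i<q$ we have $i\alpha=\frac{ip}q+\frac{i\theta}q$ with $0\le\frac{i\theta}q<\frac\varepsilon q$, so $R^iI\subset\frac{ip}q+[\frac{2\varepsilon}q,\frac1q)$. These $q$ arcs lie in distinct cells and contain neither $0$ nor $\xi$. Hence the $R^iI$ are disjoint, and each lies in $X$ or in its complement. If $R^iI$ and $R^{i'}I$ are consecutive among those in $X$, then $T=R^{i'-i}$ on $R^iI$. So the arcs in $X$, in the order of $i$, form a tower for $T$ whose levels are intervals of length less than $\gamma$, and it covers $X$ up to measure $1-q\mu(I)=3\varepsilon<3\gamma$. An interval $E\subset X$ differs from the union of the levels it contains by measure at most $3\gamma+2\gamma$. Since $\gamma$ is arbitrarily small and every measurable set is approximated by finite unions of intervals, $T$ has rank one.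
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
Let $K$ be compact, abelian and metrizable. Then $C(K,\mathbb C)$ is separable, and the functions $e^{2\pi i\chi}$, $\chi\in\hat K$, are orthonormal for Haar measure and so at uniform distance at least $\sqrt2$ from one another. Hence $\hat K$ is countable; list it, with repetitions if necessary, as $\chi_1,\chi_2,\dots$. The map $g\mapsto(\chi_j(g))_j$ is an injective continuous homomorphism, so it is an isomorphism of $K$ onto a closed subgroup of $\mathbb T^{\mathbb N}$, and part (1) embeds $K$ in $C(T)$. Conversely, Lemma~\ref{lem:rank}, King's theorem and (M4) give $C(T)=\mathcal G$. This group is abelian and metrized by $\rho$, and so are its compact subgroups.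
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
The group $\mathbb T^{\mathbb N}$ contains $\{0,\frac12\}^{\mathbb N}$, so by part (1) $C(T)$ has uncountably many subgroups $F$ of order $2$. By Lemma~\ref{lem:quot}(a)--(c) the $\mathcal A_F$ are pairwise distinct nontrivial proper factor $\sigma$-algebras. The groups $F_0\subset F_1\subset F_2\subset\cdots$ from the proof of part (1) have successive index $2$. By the same lemma $\mathcal A_{F_1}\supsetneq\mathcal A_{F_2}\supsetneq\cdots$ is a strictly decreasing chain of nontrivial factors, and by part (d) each is a two-to-one factor of the preceding one.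
\end{proof}

\begin{thebibliography}{9}

\bibitem{CK}
Jon Chaika and Bryna Kra, \emph{A prime system with many self-joinings}, arXiv:1902.02421 (2019).

\bibitem{King}
J. King, \emph{The commutant is the weak closure of the powers, for rank-1 transformations}, Ergodic Theory Dynam. Systems \textbf{6} (1986).

\end{thebibliography}
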